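# Treewidth of Kneser graphs: below the formula at $n=3k$, equal to it for $n\ge 10^{200}k$

## 1. A decomposition of $K(9,3)$ of width $54$

**Definition (tree decomposition).** A tree decomposition of a graph $G$ is a pair $(T,(B_x\subseteq V(G):x\in V(T)))$ where $T$ is a tree and the sets $B_x$, called bags, satisfy two conditions. For each $v\in V(G)$ the nodes of $T$ whose bags contain $v$ induce a non-empty connected subtree of $T$; and for each edge $vw\in E(G)$ some bag contains both $v$ and $w$. The width is the size of the largest bag minus $1$, and the treewidth $\operatorname{tw}(G)$ is the minimum width of a tree decomposition of $G$.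

For the 4-cycle $abcd$, the two bags $\{a,b,c\}$ and $\{a,c,d\}$ on a tree with one edge form a tree decomposition of width $2$: $b$ and $d$ each occupy one node, $a$ and $c$ occupy both, and each of the four edges lies in a bag.

**Definition (Kneser graph).** $K(n,k)$ has as vertices the $k$-element subsets of $[n]=\{1,\dots,n\}$; two are adjacent if and only if they are disjoint.

Throughout, $k\ge 2$, $G=K(n,k)$, $V=\binom{[n]}{k}$, $N(S)$ is the set of neighbors of $S$, $\mathrm{St}_i=\{S\in V:i\in S\}$ is the *star* at $i$, and $s=|\mathrm{St}_i|=\binom{n-1}{k-1}$. Note that $\binom nk-s=\binom{n-1}k$. We put $\binom ab=0$ for $b<0$.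

There is an obvious way to decompose $K(n,k)$: no two members of a star are adjacent, so a star can be hung off as leaves.

**Proposition 1.** If $k\ge2$ and $n\ge3k$, then $\operatorname{tw}(K(n,k))\le\binom{n-1}k-1$.

*Proof.* Take a central bag $V\setminus\mathrm{St}_1$, of size $\binom{n-1}k$, and for each $S\in\mathrm{St}_1$ attach to it a leaf with bag $\{S\}\cup N(S)$. Since $1\in S$, we have $N(S)\subseteq V\setminus \mathrm{St}_1$. So each $S\in\mathrm{St}_1$ lies only in its own leaf, and every other vertex lies in the central bag and in some leaves attached to it; all subtrees are connected. An edge with an end $S\in\mathrm{St}_1$ lies in the bag of $S$; every other edge lies in the central bag. A leaf bag has size $1+\binom{n-k}k\le\binom{n-2}{k-1}+\binom{n-2}k=\binom{n-1}k$. $\square$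

It is known that $\operatorname{tw}(K(n,k))=\binom{n-1}k-1$ when $n$ is sufficiently large with respect to $k$, and that for $k=2$ this holds for all $n\ge6$. The problem treated here comes from Daniel J. Harvey and David R. Wood, "Treewidth of the Kneser Graph and the Erdős-Ko-Rado Theorem", arXiv:1310.5400 (2013).

**Conjecture.** Let $G$ be a Kneser graph $K(n,k)$ with $n\ge3k$ and $k\ge2$. Then $\operatorname{tw}(G)=\binom{n-1}k-1$.

For $K(9,3)$ the conjectured value is $\binom83-1=55$: the central bag in Proposition 1 has $56$ sets and omits the $s=28$ sets of a star. Can a central bag omit more? Not if what it omits is independent. An independent set in $K(n,k)$ is a family of pairwise intersecting $k$-sets, and the Erdős–Ko–Rado theorem says that for $n\ge2k$ such a family has at most $\binom{n-1}{k-1}=s$ members. To gain anything, the omitted set must contain edges, but it should fall apart into pieces that can be treated separately in different branches of the tree. Four points suffice for this.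

For $A\subseteq[4]$ let $\mathcal T_A=\{S\in V:S\cap[4]=A\}$ be the sets with *trace* $A$, and write $\mathcal T_{12}$ for $\mathcal T_{\{1,2\}}$ and so on. Let
$$X=\{S\in V:|S\cap[4]|\le1\},\qquad Y_1=X\cup\mathcal T_{34},\quad Y_2=X\cup\mathcal T_{24},\quad Y_3=X\cup\mathcal T_{23}.$$
The six pairs in $[4]$ form three complementary couples $12|34$, $13|24$, $14|23$. The only edges between sets with two-element traces are those between complementary traces. The pairs $34,24,23$ meet each other, so the three classes $\mathcal T_{34},\mathcal T_{24},\mathcal T_{23}$ never need to be in a bag together, and each bag pays for only one of them.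

**The decomposition.** Take a path of three nodes with bags $Y_1,Y_2,Y_3$ in this order. Add a leaf with bag $\{S\}\cup N(S)$

* attached to $Y_1$, for each $S\in\mathcal T_{12}$;
* attached to $Y_2$, for each $S\in\mathcal T_{13}$;
* attached to $Y_3$, for each $S\in\mathcal T_{14}$;
* attached to $Y_1$, for each $S$ with $|S\cap[4]|\ge3$.

Call these sets $S$ the *leaf sets*. None of them belongs to any $Y_i$.

**Step 1: each leaf bag is, apart from $S$, inside the bag it hangs from.** If $S\in\mathcal T_{12}$, a set disjoint from $S$ has trace inside $\{3,4\}$, so $N(S)\subseteq X\cup\mathcal T_{34}=Y_1$. In the same way $N(S)\subseteq X\cup\mathcal T_{24}=Y_2$ for $S\in\mathcal T_{13}$, and $N(S)\subseteq X\cup\mathcal T_{23}=Y_3$ for $S\in\mathcal T_{14}$. If $|S\cap[4]|\ge3$, a set disjoint from $S$ has at most one element in $[4]$, so $N(S)\subseteq X\subseteq Y_1$. In particular no leaf set is a neighbor of a leaf set.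

**Step 2: the subtrees are connected.** By Step 1 a leaf set occurs only in its own bag. A set in $X$ occurs in all of $Y_1,Y_2,Y_3$ and in some leaves attached to them. A set in $\mathcal T_{34}$ occurs in $Y_1$, not in $Y_2$ or $Y_3$, and in the leaf bags of those leaf sets $S$ that are disjoint from it; such an $S$ avoids $3$ and $4$, and the only leaf sets that do so are those in $\mathcal T_{12}$, whose leaves hang from $Y_1$. Likewise a set in $\mathcal T_{24}$ occurs in $Y_2$ and only in leaves of sets from $\mathcal T_{13}$, attached to $Y_2$; a set in $\mathcal T_{23}$ occurs in $Y_3$ and only in leaves of sets from $\mathcal T_{14}$, attached to $Y_3$. All subtrees are non-empty and connected.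

**Step 3: every edge is in a bag.** An edge with an end $S$ that is a leaf set lies in the bag of $S$. Any other edge has both ends in $X\cup\mathcal T_{34}\cup\mathcal T_{24}\cup\mathcal T_{23}$. Two sets of $\mathcal T_{34}\cup\mathcal T_{24}\cup\mathcal T_{23}$ intersect, since any two of $34,24,23$ share an element. So the edge has an end in $X$, and it lies in one of the $Y_i$.

**Step 4: the sizes for $n=9$, $k=3$.** We have $|X|=\binom53+4\binom52=50$, and each of $\mathcal T_{34},\mathcal T_{24},\mathcal T_{23}$ has $5$ members, so $|Y_i|=55$. Leaf bags have size $1+\binom63=21$. Hence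
$$\operatorname{tw}(K(9,3))\le54<55=\tbinom83-1,$$
and the conjecture is false.

It is instructive to look at what $Y_1$ omits: $84-55=29$ sets, one more than a star. They are the $5$ sets of $\mathcal T_{12}$ and the $4$ sets inside $[4]$, all isolated among the omitted sets, and the two pieces $\mathcal T_{13}\cup\mathcal T_{24}$ and $\mathcal T_{14}\cup\mathcal T_{23}$ of $10$ sets each, with edges inside each piece and none between the two.

What changes for general $n$ and $k$? In the construction, nothing: Steps 1–3 speak only of traces on $[4]$ and never use $n=9$ or $k=3$. Only the count in Step 4 changes, and with it the sign of the gain.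

## 2. The gain $\Delta$ for general $n$ and $k$

**Theorem A.** Let $k\ge2$, $n\ge3k$, and
$$\Delta=2\tbinom{n-4}{k-2}+\tbinom{n-4}{k-3}-\tbinom{n-4}{k-1}.\tag{1}$$
Then $\operatorname{tw}(K(n,k))\le\binom{n-1}k-1-\Delta$. Moreover:

1. If $n=3k$, then $\Delta=\binom{3k-4}{k-3}$, which is positive for all $k\ge3$. So the conjecture fails for $n=3k$ and every $k\ge3$.
2. With $a=n-k-1$ and $b=k-1$: $\Delta>0\iff a^2-2ab-b^2<a-b$. In particular $\Delta>0$ whenever $3k\le n\le(2+\sqrt2)k-\sqrt2$.

*Proof.* Take the decomposition of Section 1, now in $K(n,k)$; by Steps 1–3 there it is a tree decomposition. (For $k=2$ there are no sets with $|S\cap[4]|\ge3$; nothing else changes.)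

**Step 1: the width.** Put $m=n-4$. Counting by traces,
$$|Y_i|=\tbinom mk+4\tbinom m{k-1}+\tbinom m{k-2}.$$
A leaf bag $\{S\}\cup N(S)$ attached to $Y_i$ is no larger than $Y_i$. Indeed $N(S)\subseteq Y_i$; and for any $j\in S\cap[4]$ the $\binom{n-4}{k-1}$ sets with trace $\{j\}$ lie in $X\subseteq Y_i$ and meet $S$, so they are in $Y_i\setminus N(S)$. Their number is positive because $n-4\ge3k-4\ge k-1$ when $k\ge2$ (the last inequality says $2k\ge3$). So $|N(S)|+1\le|Y_i|$. Finally, splitting three points off an $(n-1)$-set gives $\binom{n-1}k=\binom mk+3\binom m{k-1}+3\binom m{k-2}+\binom m{k-3}$, and subtracting,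
$$\tbinom{n-1}k-|Y_i|=2\tbinom m{k-2}+\tbinom m{k-3}-\tbinom m{k-1}=\Delta.$$
So the width is $\binom{n-1}k-1-\Delta$.

**Step 2: the sign of $\Delta$.** Ratios of neighboring binomial coefficients give
$$\tbinom m{k-1}=\tbinom m{k-2}\tfrac{n-k-2}{k-1}=\tbinom m{k-2}\tfrac{a-1}b,\qquad \tbinom m{k-3}=\tbinom m{k-2}\tfrac{k-2}{n-k-1}=\tbinom m{k-2}\tfrac{b-1}a .$$
Therefore
$$\frac{ab\,\Delta}{\binom m{k-2}}=2ab+b(b-1)-a(a-1).\tag{2}$$
The right side is positive if and only if $a^2-2ab-b^2<a-b$. If $n=3k$, then $a-1=2k-2=2b$, so $\binom m{k-1}=2\binom m{k-2}$ and $\Delta=\binom m{k-3}=\binom{3k-4}{k-3}$. If $n\ge3k$, then $a\ge2k-1>k-1=b$, so $a-b>0$ and it suffices that $a^2-2ab-b^2\le0$. This holds when $a\le(1+\sqrt2)b$, that is, $n-2=a+b\le(2+\sqrt2)(k-1)$, that is, $n\le(2+\sqrt2)k-\sqrt2$. $\blacksquare$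

Some values: for $k=2$, $\Delta=2-(n-4)=6-n\le0$, so this construction never beats Proposition 1. For $k=3$ we have $\Delta=1$ at $n=9$ and $\Delta=2\cdot6+1-15=-2$ at $n=10$. For $k=4$, $\Delta=8$ at $n=12$ and $\Delta=72+9-84=-3$ at $n=13$.

## 3. A linear range where the formula holds, and a sink that misleads

**Theorem B.** If $k\ge2$ and $n\ge10^{200}k$, then $\operatorname{tw}(K(n,k))=\binom{n-1}k-1$.

Together, Theorems A and B say that the least $n_0(k)$ beyond which the formula always holds is linear in $k$: at least about $(2+\sqrt2)k$ and at most $10^{200}k$. A condition $n\ge Ck$ suffices for some absolute constant $C$, but no $C<2+\sqrt2$ works: for large $k$ there is an integer $n$ with $\max(C,3)\,k\le n\le(2+\sqrt2)k-\sqrt2$. The constant $10^{200}$ is not optimized, and the exact threshold constant is left open here.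

The upper bound in Theorem B is Proposition 1. For the lower bound, suppose that a tree decomposition has width less than $\binom{n-1}k-1$. Then every bag has at most $\binom{n-1}k-1$ elements, and since $\binom nk-\binom{n-1}k=s$,
$$|V\setminus B_x|\ge s+1\quad\text{for every node }x.\tag{3}$$
If some bag had an independent complement, Erdős–Ko–Rado would finish the proof at once. Section 1 shows that complements may have edges.

**Definition (cross-intersecting).** Two families $P,Q$ of sets are cross-intersecting if $A\cap B\ne\emptyset$ for all $A\in P$, $B\in Q$. For example, $\mathrm{St}_1$ is cross-intersecting with itself; so are $\mathcal T_{13}\cup\mathcal T_{24}$ and $\mathcal T_{14}\cup\mathcal T_{23}$ with each other.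

**Definition (separation).** A separation is a pair of disjoint cross-intersecting families $P,Q\subseteq V$ with $|P|+|Q|\ge s+1$.

Each tree edge $xy$ gives one. Let $P$ be the set of vertices of $G$ whose subtree lies entirely in the component of $T-xy$ containing $y$ (the *$y$-side*), and $Q$ the same with $x$ (the *$x$-side*). A vertex of $G$ in neither has a connected subtree meeting both components, so its subtree uses the edge $xy$ and the vertex is in $B_x\cap B_y$. Thus
$$V=P\sqcup(B_x\cap B_y)\sqcup Q.\tag{4}$$
No vertex of $P$ shares a bag with a vertex of $Q$, so there are no edges of $G$ between $P$ and $Q$: they are cross-intersecting. And $|P|+|Q|=|V\setminus(B_x\cap B_y)|\ge|V\setminus B_x|\ge s+1$ by (3).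

**The first approach.** Orient each tree edge towards the side of larger cardinality, take a node $x$ with all incident edges pointing to it, and derive a contradiction from the bag $B_x$. Suppose we had a stability statement: *a separation with both sides of size at least $s/3$ is almost contained in a star*. Then the approach gets quite far. Either the set $V\setminus B_x$ can be split into two large cross-intersecting groups, or one part of it, on the side of some neighbor $y_1$, is large, and then the $x$-side is at least as large; in both cases $V\setminus B_x$ is nearly contained in some star $\mathrm{St}_c$. One would then play the few omitted sets outside the star against the star sets in $B_x$.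

But here is an actual decomposition in which the cardinality sink has a bag that is too small. Fix $c\in[n]$ and a $k$-set $T\not\ni c$, and let
$$P=\{T\}\cup\{S\in\mathrm{St}_c:S\cap T=\emptyset\},\qquad Q=\{S\in\mathrm{St}_c:S\cap T\ne\emptyset\}.$$
Take two adjacent nodes $x$ and $y$ with $B_x=V\setminus(\mathrm{St}_c\cup\{T\})$ and $B_y=V\setminus\mathrm{St}_c$. For each $S\in\mathrm{St}_c$ add a leaf with bag $\{S\}\cup N(S)$, attached to $x$ if $S\in Q$ and to $y$ if $S\in P$. If $S\in Q$, then $T\notin N(S)$, so $N(S)\subseteq B_x$; if $S\in P\cap\mathrm{St}_c$, then $N(S)\subseteq B_y$. The set $T$ occurs in $B_y$ and in leaves attached to $y$ only; the other sets outside $\mathrm{St}_c$ occur in $B_x$, $B_y$ and some leaves. Edges not meeting $\mathrm{St}_c$ lie in $B_y$. So this is a tree decomposition, and the $y$-side and $x$-side of $xy$ are $P$ and $Q$.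

Let $n=Ck$ with an integer $C\ge3$, and $k-1\ge C$. Then
$$\frac{|P|-1}s=\frac{\binom{n-k-1}{k-1}}{\binom{n-1}{k-1}}=\prod_{j=0}^{k-2}\Bigl(1-\frac k{n-1-j}\Bigr)\le\Bigl(1-\frac1C\Bigr)^{k-1}\le e^{-(k-1)/C}\le\frac1e ,$$
so $2|P|\le2+\frac{2s}e<s+1=|P|+|Q|$ (as $s\ge4$), and $|Q|>|P|$. The cardinality rule points $xy$ to $x$. All leaf edges at $x$ point to $x$ too, since the leaf side consists of a single set. So $x$ is the cardinality sink, and its bag has only $\binom{n-1}k-1$ elements. The bag that is large enough is $B_y$. In the range $n=Ck$, no argument that looks only at the bag of the cardinality sink can work.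

**What to count instead.** In this example the star is shared out between the two sides in a way that carries no information. The right direction is visible in the sets *outside* the star: $P$ has one, $Q$ has none. So we use two rules. At an edge whose separation is almost contained in a star $\mathrm{St}_i$, compare the numbers of sets outside $\mathrm{St}_i$; at all other edges, compare cardinalities. The proof needs two quantitative inputs, valid for $n\ge 10^{200}k$: the stability statement (Section 5), and an expansion statement saying that a few sets outside a star exclude at least three times as many sets of the star (Section 6). Both come from comparing product measures with different densities.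

From now on $k\ge2$, $n\ge10^{200}k$, and
$$t=\frac{4k}{n-1},\qquad L=\ln\frac1t .$$
Then $t\le10^{-199}$, because $4\cdot10^{199}k\le10^{200}k-1$; and $L\ge199\ln10>432$. We shall often use
$$\tbinom{n-1}k=s\cdot\tfrac{n-k}k\le s\cdot\tfrac{n-1}k=\tfrac{4s}t .\tag{5}$$

## 4. Product measures at different densities

For a finite set $Z$ and $r\in(0,1)$, let $\mu_r$ be the product measure on $2^Z$ in which each element is chosen independently with probability $r$. For $\mathcal F\subseteq2^Z$ let $\uparrow\!\mathcal F$ be the up-set it generates, that is, the family of all sets containing a member of $\mathcal F$. For $i\in Z$ the *sections* of $F\subseteq 2^Z$ are the families on $Z\setminus\{i\}$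
$$F_{i\to1}=\{A:A\cup\{i\}\in F\},\qquad F_{i\to0}=\{A:A\in F\}.$$
If $F$ is an up-set, so are its sections, and $F_{i\to0}\subseteq F_{i\to1}$. The basic example is the *dictator* $F=\{A:i\in A\}$, with $\mu_r(F)=r$ for every $r$: this is the star in measure form.

**(T1)** *If $F$ is an up-set and $0<a\le c<1$, then $\mu_c(F)\ge\mu_a(F)^\theta$, where $\theta=\ln c/\ln a\in(0,1]$ (so $c=a^\theta$).*

For $F=\{A:A\supseteq S\}$ we have $\mu_r(F)=r^{|S|}$, and equality holds.

*Proof.* Induct on $|Z|$. If $|Z|=0$, then $F$ is empty or everything, and both sides are $0$ or both are $1$. For the step, let $F_0\subseteq F_1$ be the sections of $F$ at an element, and $\alpha=\mu_a(F_0)\le\beta=\mu_a(F_1)$. By induction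
$$\mu_c(F)=c\,\mu_c(F_1)+(1-c)\mu_c(F_0)\ge c\beta^\theta+(1-c)\alpha^\theta ,$$
and we need the right side to be at least $\mu_a(F)^\theta=(a\beta+(1-a)\alpha)^\theta$. If $\beta=0$ then $\alpha=0$ and this is trivial. Otherwise divide by $\beta^\theta$, put $y=(\alpha/\beta)^\theta\in[0,1]$ and $\nu=1/\theta\ge1$, and raise to the power $\nu$. The claim becomes
$$(y+(1-y)c)^\nu\ge y^\nu+a(1-y^\nu),\qquad a=c^\nu .$$
Consider $\varphi(u)=(y+(1-y)u^{1/\nu})^\nu$ on $[0,1]$. For $u>0$,
$$\varphi'(u)=\bigl(y+(1-y)u^{1/\nu}\bigr)^{\nu-1}(1-y)\,u^{-(\nu-1)/\nu}=(1-y)\bigl(yu^{-1/\nu}+1-y\bigr)^{\nu-1},$$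
which is non-increasing in $u$. As $\varphi$ is continuous, it is concave on $[0,1]$. It equals $y^\nu$ at $0$ and $1$ at $1$, so at $u=a$ it is at least the value $y^\nu+a(1-y^\nu)$ of the chord; and $\varphi(a)=(y+(1-y)c)^\nu$. $\square$

**(T2)** *For $N\in\{n-1,n\}$ and $X\sim\mathrm{Bin}(N,t)$: $\Pr(X\le k)\le5^{-k}\le\frac1{25}$.*

*Proof.* Since $1_{X\le k}\le4^{k-X}$, and $tN\ge t(n-1)=4k$,
$$\Pr(X\le k)\le4^k\,\mathbb E\,4^{-X}=4^k\bigl(1-\tfrac34t\bigr)^N\le4^ke^{-3tN/4}\le(4e^{-3})^k\le5^{-k}.$$
The last inequality uses $e^3>20$, and $5^{-k}\le\frac1{25}$ because $k\ge2$. $\square$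

**(T3)** *The fraction of the $j$-sets lying in an up-set is non-decreasing in $j$; in a down-set it is non-increasing. Hence, for $|Z|=N\in\{n-1,n\}$: if $\mathcal G\subseteq\binom Zk$, then*
$$\mu_t(\uparrow\!\mathcal G)\ge\tfrac{24}{25}\,|\mathcal G|\big/\tbinom Nk ,\tag{6}$$
*and if $\mathcal A\subseteq2^Z$ is a down-set, then*
$$\bigl|\mathcal A\cap\tbinom Z{k-1}\bigr|\big/\tbinom N{k-1}\ge\mu_t(\mathcal A)-5^{-k}.\tag{7}$$

*Proof.* Let $F$ be an up-set and $F_j$ the family of its $j$-sets. Each member of $F_j$ has $N-j$ supersets of size $j+1$, all in $F$, and each $(j+1)$-set has $j+1$ subsets of size $j$; so $(N-j)|F_j|\le(j+1)|F_{j+1}|$. Since $(N-j)\binom Nj=(j+1)\binom N{j+1}$, the fractions do not decrease. The complement of a down-set is an up-set, which gives the other statement.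

Let $p_j$ be the fraction of $j$-sets in $\uparrow\!\mathcal G$; here $p_k=|\mathcal G|/\binom Nk$. Conditioning on the size $X$ of a random set, $\mu_t(\uparrow\!\mathcal G)=\sum_j\Pr(X=j)p_j\ge\Pr(X\ge k)\,p_k\ge\frac{24}{25}p_k$ by (T2). For a down-set with fractions $q_j$, $\mu_t(\mathcal A)=\sum_j\Pr(X=j)q_j\le\Pr(X<k-1)+q_{k-1}\le5^{-k}+q_{k-1}$. $\square$

If $P,Q$ are cross-intersecting, so are $\uparrow\!P$ and $\uparrow\!Q$. If up-sets $F,G$ on $Z$ are cross-intersecting, then $A\in F$ implies $Z\setminus A\notin G$. Complementation turns $\mu_r$ into $\mu_{1-r}$, so $\mu_r(F)=\mu_{1-r}(\{Z\setminus A:A\in F\})$, and therefore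
$$\mu_r(F)+\mu_{1-r}(G)\le1 .\tag{8}$$
For $F=G$ a dictator this is an equality.

We also use three textbook facts. Each has a short proof.

*Russo's formula.* For an up-set $F$ on $Z$, $\frac d{dr}\mu_r(F)=\sum_{i\in Z}I_i(r)$ with $I_i(r)=\mu_r(F_{i\to1})-\mu_r(F_{i\to0})$. Give each element its own probability $r_i$; the measure of $F$ is then affine in each $r_i$ with slope the difference of the measures of the two sections. Apply the chain rule at $r_i=r$.

*Harris' inequality.* For down-sets $\mathcal A,\mathcal B$, $\mu_r(\mathcal A\cap\mathcal B)\ge\mu_r(\mathcal A)\mu_r(\mathcal B)$. Induct on $|Z|$, the case $|Z|=0$ being trivial. If $a_1\le a_0$ and $b_1\le b_0$ are the measures of the sections at an element, then by induction $\mu_r(\mathcal A\cap\mathcal B)\ge ra_1b_1+(1-r)a_0b_0$, and this exceeds $(ra_1+(1-r)a_0)(rb_1+(1-r)b_0)$ by $r(1-r)(a_0-a_1)(b_0-b_1)\ge0$.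

*Fourier expansion.* Let $x_i$ be the indicator of $i\in A$ and $\sigma^2=r(1-r)$. The products $\chi_S=\prod_{i\in S}(x_i-r)/\sigma$, $S\subseteq Z$, form an orthonormal basis of the functions on $(2^Z,\mu_r)$. With $\hat f(S)=\mathbb E f\chi_S$, Parseval gives $\sum_{S\ne\emptyset}\hat f(S)^2=\operatorname{Var}f$. Averaging over $x_i$ alone kills exactly the terms with $i\in S$, so the mean of the variance in $x_i$ is $\mathbb E\operatorname{Var}_if=\sum_{S\ni i}\hat f(S)^2$, and hence $\sum_S|S|\hat f(S)^2=\sum_i\mathbb E\operatorname{Var}_if$.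

## 5. Two large cross-intersecting families are almost inside one star

**Lemma 1.** If $P,Q\subseteq V$ are cross-intersecting and $|P|,|Q|\ge s/3$, then for some $i$, $|P\setminus\mathrm{St}_i|+|Q\setminus\mathrm{St}_i|\le s/100$.

The plan: at density $t$ the up-sets of $P$ and $Q$ have measure at least $t/15$, within a constant factor of a dictator. Moving up from density $t$ to a constant density by (T1) almost erases this factor, because $t$ is tiny. So both up-sets have measure close to $r$ at density $r$, which forces one of them, and then the other, to be close to the same dictator. Moving back down to density $t$ turns "close" into "extremely close".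

*Proof.* Let $F=\uparrow\!P$ and $G=\uparrow\!Q$ on $Z=[n]$; they are cross-intersecting.

**Step 1: show that $\mu_r(F)\approx r$ for all $r\in[t,1-t]$.** Since $s/\binom nk=k/n$, (6) gives
$$\mu_t(F),\ \mu_t(G)\ \ge\ \tfrac{24}{25}\cdot\tfrac13\cdot\tfrac kn=\tfrac8{25}\cdot\tfrac kn=\tfrac2{25}\,t\cdot\tfrac{n-1}n\ \ge\ \tfrac t{15}.$$
Put $\kappa=\ln15/L$, so that $t^\kappa=\frac1{15}$ and $t/15=t^{1+\kappa}$. For $r\in[t,1)$, (T1) from $t$ to $r$, with $\theta=\ln r/\ln t$, gives $\mu_r(F)\ge t^{(1+\kappa)\theta}=r^{1+\kappa}$, and the same for $G$. Moreover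
$$r^{1+\kappa}=re^{-\kappa\ln(1/r)}\ge r-\kappa\,r\ln\tfrac1r\ge r-\varepsilon,\qquad \varepsilon:=\kappa/e,$$
because $r\ln\frac1r\le\frac1e$. Since $\ln15<e$, we have $\varepsilon<1/L$. By (8), for $r\in(0,1-t]$,
$$\mu_r(F)\le1-\mu_{1-r}(G)\le1-(1-r)^{1+\kappa}\le1-(1-r-\varepsilon)=r+\varepsilon .$$
So $|\mu_r(F)-r|\le\varepsilon$ on $[t,1-t]$.

**Step 2: find a density where the total influence is about $1$.** With $I(r)=\sum_iI_i(r)$, Russo's formula and the mean value theorem on $[\frac14,\frac12]$ give an $r$ in this interval with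
$$I:=I(r)=\frac{\mu_{1/2}(F)-\mu_{1/4}(F)}{1/4}\le\frac{\frac14+2\varepsilon}{1/4}=1+8\varepsilon .$$
Fix this $r$, and write $I_i=I_i(r)$, $\mu=\mu_r(F)$, $\sigma^2=r(1-r)\ge\frac3{16}$. All $I_i\ge0$, since $F$ is an up-set.

**Step 3: show that one influence carries almost everything.** Let $f=1_F$. Conditioning on the other coordinates,
$$\hat f(\{i\})=\mathbb E\,f\,\tfrac{x_i-r}\sigma=\tfrac1\sigma\bigl(r(1-r)\mu_r(F_{i\to1})-(1-r)r\,\mu_r(F_{i\to0})\bigr)=\sigma I_i .$$
The variance of $f$ in $x_i$ is $\sigma^2$ if flipping $x_i$ changes $f$ and $0$ otherwise; as $F$ is an up-set, flipping $x_i$ changes $f$ with probability $I_i$. So $\sum_S|S|\hat f(S)^2=\sigma^2I$. Also $\sum_{S\ne\emptyset}\hat f(S)^2=\mu(1-\mu)$. Let $W=\sum_i\hat f(\{i\})^2=\sigma^2\sum_iI_i^2$. Sets with $|S|\ge2$ carry weight $\mu(1-\mu)-W$, so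
$$\sigma^2I\ge W+2(\mu(1-\mu)-W)=2\mu(1-\mu)-W .$$
Furthermore $|\mu(1-\mu)-\sigma^2|=|\mu-r|\,|1-\mu-r|\le\varepsilon$. Hence
$$\sum_iI_i^2=\frac W{\sigma^2}\ge\frac{2\mu(1-\mu)}{\sigma^2}-I\ge2-\tfrac{32}3\varepsilon-1-8\varepsilon\ge1-19\varepsilon .$$
This is positive, as $\varepsilon<\frac1{432}$, so $I>0$ and
$$\max_iI_i\ge\frac{\sum_iI_i^2}{\sum_iI_i}\ge\frac{1-19\varepsilon}{1+8\varepsilon}\ge1-27\varepsilon ;$$
the last inequality holds because $(1-27\varepsilon)(1+8\varepsilon)=1-19\varepsilon-216\varepsilon^2$.

**Step 4: transfer to both families.** Fix $i$ attaining the maximum. From $\mu_r(F_{i\to1})-\mu_r(F_{i\to0})\ge1-27\varepsilon$ we get $\mu_r(F_{i\to0})\le27\varepsilon$ and $\mu_r(F_{i\to1})\ge1-27\varepsilon$. The families $F_{i\to1}$ and $G_{i\to0}$ are cross-intersecting on $[n]\setminus\{i\}$: if $A\cup\{i\}\in F$ and $B\in G$ with $i\notin B$, then $A\cup\{i\}$ meets $B$, and not in $i$. So by (8), and since $1-r\ge r$ and $F_{i\to1}$ is an up-set,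
$$\mu_r(G_{i\to0})\le1-\mu_{1-r}(F_{i\to1})\le1-\mu_r(F_{i\to1})\le27\varepsilon .$$

**Step 5: return to density $t$.** Let $H$ be $F_{i\to0}$ or $G_{i\to0}$. We have $27\varepsilon\le27/L\le\frac1{16}$, as $L\ge432$, and $\ln\frac1r\le\ln4$. (T1) from $t$ to $r$ says $\mu_r(H)\ge\mu_t(H)^{\ln(1/r)/L}$, so
$$\mu_t(H)\le\mu_r(H)^{L/\ln(1/r)}\le16^{-L/\ln4}=e^{-2L}=t^2 .$$
The sets of $P\setminus\mathrm{St}_i$ are $k$-subsets of $[n]\setminus\{i\}$ lying in the up-set $F_{i\to0}$. So (6) on $[n]\setminus\{i\}$, with $N=n-1$, and (5) give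
$$|P\setminus\mathrm{St}_i|\le\tfrac{25}{24}t^2\tbinom{n-1}k\le\tfrac{25}{24}t^2\cdot\tfrac{4s}t\le5ts .$$
The same holds for $Q$ with $G_{i\to0}$, and $10ts\le s/100$. $\square$

## 6. Sets outside a star exclude many sets of the star

Fix $c\in[n]$ and $Y=[n]\setminus\{c\}$. For $\mathcal G\subseteq\binom Yk$ let
$$\mathcal D(\mathcal G)=\bigl\{D\in\tbinom Y{k-1}:D\cap T=\emptyset\text{ for some }T\in\mathcal G\bigr\}.$$
The sets $S\in\mathrm{St}_c$ correspond to $D=S\setminus\{c\}\in\binom Y{k-1}$, so $|\binom Y{k-1}|=s$, and
$$S\setminus\{c\}\in\mathcal D(\mathcal G)\iff S\text{ is adjacent in }G\text{ to a member of }\mathcal G .\tag{9}$$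
For example, $|\mathcal D(\{T\})|=\binom{n-1-k}{k-1}$. In Section 3 we computed that for $n=Ck$ this is at most $e^{-(k-1)/C}s$, so one set may exclude only an exponentially small fraction of the star; the lemma must be sensitive to the size of $\mathcal G$.

**Lemma 2.**
(a) If $\mathcal G,\mathcal H\subseteq\binom Yk$ are non-empty, $|\mathcal G|\le|\mathcal H|$ and $|\mathcal G|\le s/10$, then $|\mathcal D(\mathcal G)\cap\mathcal D(\mathcal H)|\ge3|\mathcal G|$.
(b) If $|\mathcal G|\ge s/20$, then $|\mathcal D(\mathcal G)|\ge\frac9{10}s$.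

*Proof.* **Step 1: bound the measure of the excluded sets of all sizes.** Let $\hat{\mathcal D}(\mathcal G)=\{D\subseteq Y:D\cap T=\emptyset\text{ for some }T\in\mathcal G\}$. It is a down-set whose $(k-1)$-sets form $\mathcal D(\mathcal G)$, and $D\in\hat{\mathcal D}(\mathcal G)$ if and only if $Y\setminus D\in\uparrow\!\mathcal G$. Put
$$g=|\mathcal G|/\tbinom{n-1}k,\qquad h=|\mathcal H|/\tbinom{n-1}k,\qquad \eta=\frac1L\ln\frac1{1-t}\le\frac{2t}L .$$
Passing to complements, then using (T1) from $t$ to $1-t$ (where $\theta=\ln(1-t)/\ln t=\eta$), then (6) with $N=n-1$,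
$$\mu_t(\hat{\mathcal D}(\mathcal G))=\mu_{1-t}(\uparrow\!\mathcal G)\ge\mu_t(\uparrow\!\mathcal G)^\eta\ge\bigl(\tfrac{24}{25}g\bigr)^\eta\ge(g/2)^\eta ,\tag{10}$$
and similarly $\mu_t(\hat{\mathcal D}(\mathcal H))\ge(h/2)^\eta$. The point is that $\eta$ is extremely small.

**Step 2: part (a), a lower bound for the intersection.** By Harris' inequality for the two down-sets, by (7) for their intersection, and by $h\ge g$,
$$\frac{|\mathcal D(\mathcal G)\cap\mathcal D(\mathcal H)|}s\ge\Bigl(\frac{gh}4\Bigr)^\eta-5^{-k}\ge(g/2)^{2\eta}-5^{-k}.$$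
The error term is at most half of the main term: since $\mathcal G\ne\emptyset$,
$$g\ge\tbinom{n-1}k^{-1}\ge\Bigl(\frac k{e(n-1)}\Bigr)^k=\Bigl(\frac t{4e}\Bigr)^k,\qquad \frac g2\ge\Bigl(\frac t{8e}\Bigr)^k\ge t^{2k},$$
where we used $\binom Nk\le(eN/k)^k$ and $8et\le1$. So $(g/2)^{2\eta}\ge t^{4k\eta}=e^{-4k\eta L}\ge e^{-8kt}$. As $e^{-8t}\ge\frac25$, this is at least $(\frac25)^k\ge2\cdot5^{-k}$. Hence
$$|\mathcal D(\mathcal G)\cap\mathcal D(\mathcal H)|\ge\tfrac12(g/2)^{2\eta}s .\tag{11}$$

**Step 3: part (a), comparison with $|\mathcal G|$.** By (5), $|\mathcal G|=g\binom{n-1}k\le4gs/t$. So by (11) it suffices that $\frac12(g/2)^{2\eta}\ge\frac{12g}t=\frac{24}t\cdot\frac g2$, that is,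
$$48\,(g/2)^{1-2\eta}\le t .$$
From $|\mathcal G|\le s/10$ and (5),
$$g\le\frac k{10(n-k)}=\frac{t(n-1)}{40(n-k)}\le\frac t{39},$$
where the last step is equivalent to $40k-39\le n$. Since $1-2\eta>0$, the left side above increases with $g$, so
$$48(g/2)^{1-2\eta}\le48\Bigl(\frac t{78}\Bigr)^{1-2\eta}=\frac{48}{78}\,t\,\Bigl(\frac{78}t\Bigr)^{2\eta}\le\frac{48}{78}\,t\,(t^{-2})^{2\eta}=\frac{48}{78}\,t\,e^{4\eta L}\le\frac{48}{78}\,t\,e^{8t}<t ,$$
using $78t\le1$ and $\eta L\le2t$.

**Step 4: part (b).** Now $g\ge\frac k{20(n-k)}=\frac{t(n-1)}{80(n-k)}\ge\frac t{80}$, so $g/2\ge t/160\ge t^2$, and $(g/2)^\eta\ge t^{2\eta}=e^{-2\eta L}\ge e^{-4t}\ge0.99$. By (10) and (7), $|\mathcal D(\mathcal G)|\ge(0.99-\frac1{25})s\ge\frac9{10}s$. $\square$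

## 7. Starry separations and the orientation of the tree

**Definition (starry).** A separation $(P,Q)$ is starry with center $i$ if $|(P\cup Q)\setminus\mathrm{St}_i|\le s/10$.

The separation in Section 3, with $P\cup Q=\mathrm{St}_c\cup\{T\}$, is starry with center $c$.

The center is unique. For $i\ne j$, $|\mathrm{St}_i\cap\mathrm{St}_j|=\binom{n-2}{k-2}=\frac{k-1}{n-1}s$, so
$$|\mathrm{St}_i\cap\mathrm{St}_j|<\frac s{10}.\tag{12}$$
If $i$ and $j$ were both centers, then $P\cup Q$ would be covered by $(P\cup Q)\setminus\mathrm{St}_i$, $(P\cup Q)\setminus\mathrm{St}_j$ and $\mathrm{St}_i\cap\mathrm{St}_j$, giving $|P\cup Q|<\frac3{10}s$, which contradicts $|P\cup Q|\ge s+1$.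

**Fact 1.** *If $|P|,|Q|\ge s/3$, the separation is starry. So in a non-starry separation one side has size $<s/3$ and the other $>2s/3$.* The first sentence is Lemma 1. The second follows from it, since $|P|+|Q|\ge s+1$.

**Fact 2.** *In a starry separation with center $i$, $|P\setminus\mathrm{St}_i|\ne|Q\setminus\mathrm{St}_i|$.*

*Proof.* Suppose both numbers equal $\alpha$. Since $|P\cup Q|\ge s+1>|\mathrm{St}_i|$, we have $\alpha\ge1$; and $2\alpha\le s/10$ gives $\alpha\le s/20$. Apply Lemma 2(a) with $c=i$ to $P\setminus\mathrm{St}_i$ and $Q\setminus\mathrm{St}_i$: by (9) there are at least $3\alpha$ sets $S\in\mathrm{St}_i$ that are disjoint from a member of $P$ and from a member of $Q$. As $P$ and $Q$ are cross-intersecting, such an $S$ is in neither $Q$ nor $P$. So $|P\cup Q|\le(s-3\alpha)+2\alpha<s$, a contradiction. $\square$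

Now assume, for the lower bound in Theorem B, that there is a tree decomposition of $G$ of width less than $\binom{n-1}k-1$. By (3) and (4), each tree edge gives a separation. Orient each edge:

* if its separation is starry with center $i$, towards the side with the larger number of sets outside $\mathrm{St}_i$ (by Fact 2 there are no ties);
* if it is not starry, towards the side of larger cardinality (by Fact 1 the other side has size $<s/3$).

A finite tree has one more node than it has edges, and each edge leaves exactly one node, so some node $x$ has no outgoing edge: all its incident edges point to $x$. Fix $x$.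

## 8. No bag at the sink

Let $y_1,\dots,y_r$ be the neighbors of $x$. For the edge $xy_i$, let $P_i$ be the $y_i$-side and $Q_i$ the $x$-side, and let $\mathcal P=V\setminus B_x$. A vertex of $G$ not in $B_x$ has its subtree in one component of $T-x$, so $\mathcal P=\bigsqcup_iP_i$. Vertices in different $P_i$ share no bag, so there are no edges of $G$ between different $P_i$, and $Q_i\supseteq\bigcup_{j\ne i}P_j$. By (3), $|\mathcal P|\ge s+1$; in particular $r\ge1$.

**Grouping remark.** If non-negative numbers with sum $\Sigma>0$ are each at most $\frac23\Sigma$, they can be split into two groups, each of sum at least $\frac13\Sigma$. If some number is at least $\Sigma/3$, use it alone as one group; the rest sums to at least $\Sigma/3$. Otherwise add numbers one at a time until the sum first reaches $\Sigma/3$; since the last number added is less than $\Sigma/3$, the sum is then less than $\frac23\Sigma$.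

**Step 1: show that the omitted set $\mathcal P$ is close to a star.** *There is $c$ with $|\mathcal P\setminus\mathrm{St}_c|\le s/10$.*

Suppose first that all $|P_i|\le\frac23|\mathcal P|$. Group the $P_i$ into two unions, each of size at least $|\mathcal P|/3>s/3$. Members of different parts are distinct and non-adjacent, so the two unions are cross-intersecting, and Lemma 1 gives $c$ with $|\mathcal P\setminus\mathrm{St}_c|\le s/100$.

Otherwise, say, $|P_1|>\frac23|\mathcal P|>\frac23s$. The edge $xy_1$ points to $x$. If its separation were not starry, then the $x$-side would be the larger one and $|P_1|<s/3$, a contradiction. So it is starry, with some center $c$, and $\mathcal P\subseteq P_1\cup Q_1$ gives the claim.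

**Step 2: compare what the bag contains of the star with what it omits outside the star.** Fix $c$ from Step 1. Write $\mathcal A^\circ=\mathcal A\setminus\mathrm{St}_c$, and $M=\mathrm{St}_c\cap B_x=\mathrm{St}_c\setminus\mathcal P$. Then $|M|=s-(|\mathcal P|-|\mathcal P^\circ|)$ and $|\mathcal P|\ge s+1$ give
$$|M|\le|\mathcal P^\circ|-1,\qquad 1\le|\mathcal P^\circ|\le\frac s{10}.\tag{13}$$
The rest of the proof shows that $M$ would have to be larger than this, or some edge would point away from $x$.

**Step 3: the case where $\mathcal P^\circ$ is spread over the parts.** Suppose all $|P_i^\circ|\le\frac23|\mathcal P^\circ|$. Group the $P_i^\circ$ into two unions $A$ and $B$, each of size at least $\frac13|\mathcal P^\circ|>0$. Let $S\in\mathrm{St}_c$ with $S\setminus\{c\}\in\mathcal D(A)\cap\mathcal D(B)$. By (9), $S$ is adjacent to members of two different parts $P_i$ and $P_j$. There are no edges between different parts, so a part containing $S$ would have to be both $P_i$ and $P_j$. Hence $S$ lies in no part, and $S\in M$. The smaller of $|A|,|B|$ is at most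 $|\mathcal P^\circ|\le s/10$, so Lemma 2(a) gives $|M|\ge3\min(|A|,|B|)\ge|\mathcal P^\circ|$, contradicting (13).

**Step 4: the case of a dominant part; show that it dominates across its edge.** Otherwise some part, say $P_1$, has $|P_1^\circ|>\frac23|\mathcal P^\circ|$. Let $\mathcal G=P_1^\circ$ and $\mathcal H=Q_1^\circ$; then $1\le|\mathcal G|\le s/10$. If $S\in\mathrm{St}_c$ and $S\setminus\{c\}\in\mathcal D(\mathcal G)$, then $S$ is adjacent to a member of $P_1$, so $S\notin Q_1$; by (4), $S\in P_1$ or $S\in B_x\cap B_{y_1}$, and therefore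
$$S\in P_1\cup M .\tag{14}$$
Suppose that $|\mathcal H|\ge|\mathcal G|$. If also $S\setminus\{c\}\in\mathcal D(\mathcal H)$, then $S$ is adjacent to a member of $Q_1$, so $S\notin P_1$ and $S\in M$. Lemma 2(a) then gives $|M|\ge3|\mathcal G|>2|\mathcal P^\circ|$, contradicting (13). Hence
$$|\mathcal H|<|\mathcal G| .\tag{15}$$
This is the configuration at which the cardinality rule gave nothing. With the present orientation it is contradictory, as the last two steps show.

**Step 5: the edge $xy_1$ cannot be starry.** Suppose $(P_1,Q_1)$ is starry with center $c'$. If $c'\ne c$, then $|\mathcal P\cap\mathrm{St}_c|\ge s+1-\frac s{10}>\frac9{10}s$, and by (12)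
$$|(P_1\cup Q_1)\setminus\mathrm{St}_{c'}|\ge|\mathcal P\setminus\mathrm{St}_{c'}|\ge|\mathcal P\cap\mathrm{St}_c|-|\mathrm{St}_c\cap\mathrm{St}_{c'}|>\tfrac8{10}s ,$$
contradicting that $c'$ is a center. So $c'=c$. By (15), $|P_1\setminus\mathrm{St}_c|>|Q_1\setminus\mathrm{St}_c|$, so the edge $xy_1$ points to $y_1$, contradicting the choice of $x$.

**Step 6: the edge $xy_1$ cannot be non-starry.** Suppose $(P_1,Q_1)$ is not starry. In particular $c$ is not a center, so $|\mathcal G|+|\mathcal H|>s/10$, and by (15) $|\mathcal G|>s/20$. Lemma 2(b) gives $|\mathcal D(\mathcal G)|\ge\frac9{10}s$, so by (14) at least $\frac9{10}s$ sets lie in $P_1\cup M$. With (13),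
$$|P_1|\ge\tfrac9{10}s-|M|\ge\tfrac8{10}s>\tfrac s3 .$$
By Fact 1 one of the two sides has size less than $s/3$. It is not $P_1$, so it is $Q_1$, and the larger side is $P_1$. Again the edge $xy_1$ points to $y_1$, contradicting the choice of $x$.

All cases are contradictory. So every tree decomposition of $K(n,k)$ has width at least $\binom{n-1}k-1$, and with Proposition 1 this proves Theorem B. $\blacksquare$
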